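\title{Lipschitz functions need not be strongly dense in metric Sobolev spaces}

\begin{abstract}
We show that Lipschitz functions with bounded support are not always dense in norm in the Sobolev space $W^{1,p}(X)$ over a metric measure space. One compact metric probability space and one continuous function serve for all $p\in[1,\infty)$: the space is an infinite $\ell^1$-product of circles of summable lengths, each with a relatively tiny arc removed, and the function is the sum of the arclength coordinates. A variant on the full infinite torus, a compact geodesic space with a fully supported measure, embeds $\ell^\infty/c_0$ isometrically into the quotient of $W^{1,p}(X)$ by the closure of the Lipschitz functions. Density does hold whenever $W^{1,p}(X)$ is reflexive.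
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{metric measure space} is a triple $(X,d,\mathfrak m)$, where $(X,d)$ is a complete and separable metric space and $\mathfrak m\ge 0$ is a Borel measure on $X$ that is finite on bounded sets. We write $\operatorname{LIP}(X)$ for the Lipschitz functions $X\to\mathbb R$, $\operatorname{LIP}_{bs}(X)$ for those with bounded support, and $\operatorname{Lip}(f;E)$ for the Lipschitz constant of $f$ on a set $E\subseteq X$. A function and its $\mathfrak m$-a.e.\ equivalence class are denoted by the same letter.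

A metric space has no gradient, but it has a substitute for the \emph{length} of the gradient. The \emph{asymptotic Lipschitz constant} of a Lipschitz function $f$ is
\[
\operatorname{lip}_a(f)(x):=\lim_{r\searrow0}\operatorname{Lip}(f;B_r(x))
\]
if $x$ is an accumulation point, and $\operatorname{lip}_a(f)(x):=0$ if $x$ is isolated. For a $C^1$ function on an interval it equals $|f'|$, by the mean value theorem. Since $\operatorname{lip}_a(f)\le\operatorname{Lip}(f;B_r(x))$ on $B_r(x)$, the function $\operatorname{lip}_a(f)$ is upper semicontinuous, hence Borel.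

Let $p\in[1,\infty)$. A function $f\in L^p(\mathfrak m)$ belongs to the \emph{Sobolev space} $W^{1,p}(X)$ if there are $(f_n)_n\subseteq\operatorname{LIP}_{bs}(X)$ and a nonnegative $G\in L^p(\mathfrak m)$ with
\begin{equation}\label{eq:def}
f_n\rightharpoonup f\qquad\text{and}\qquad \operatorname{lip}_a(f_n)\rightharpoonup G\qquad\text{weakly in }L^p(\mathfrak m).
\end{equation}
Among all such $G$ there is an $\mathfrak m$-a.e.\ minimal one, the \emph{minimal weak upper gradient} $|Df|$; in particular \eqref{eq:def} holds with $G=|Df|$ for a suitable sequence. The notation suppresses the exponent $p$, which is fixed in each argument below. With the norm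
\[
\|f\|_{W^{1,p}(X)}:=\Big(\|f\|_{L^p(\mathfrak m)}^p+\big\||Df|\big\|_{L^p(\mathfrak m)}^p\Big)^{1/p},
\]
$W^{1,p}(X)$ is a Banach space, and \emph{strongly dense} means dense for this norm. The constant sequence $f_n=g$ shows that every $g\in\operatorname{LIP}_{bs}(X)$ is Sobolev with $|Dg|\le\operatorname{lip}_a(g)$. We let $H_p(X)$ be the closure of $\operatorname{LIP}_{bs}(X)$ in $W^{1,p}(X)$.

Sobolev functions are thus limits of Lipschitz functions by definition, but only in a weak sense. Two stronger facts are known for every metric measure space and every $p\in[1,\infty)$.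
\begin{itemize}
\item[(i)] \emph{Density in energy.} For every $f\in W^{1,p}(X)$ there are $f_n\in\operatorname{LIP}_{bs}(X)$ with $f_n\to f$, $|Df_n|\to|Df|$ and $\operatorname{lip}_a(f_n)\to|Df|$ strongly in $L^p(\mathfrak m)$.
\item[(ii)] (Eriksson-Bique and Poggi-Corradini.) The continuous functions in $W^{1,p}(X)$ form a strongly dense subspace.
\end{itemize}
The following question comes from the paper of Ambrosio, Ikonen, Lu\v{c}i\'c and Pasqualetto \cite{AILP}.
\begin{quote}
\emph{Is $\operatorname{LIP}_{bs}(X)$ strongly dense in $W^{1,p}(X)$, that is, $H_p(X)=W^{1,p}(X)$, for every metric measure space and every $p\in[1,\infty)$?}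
\end{quote}
Facts (i) and (ii) suggest a positive answer, and so does the simplest case.

\begin{example}\label{ex:interval}
Let $X=[0,1]$ with the usual distance and Lebesgue measure, let $f\in W^{1,p}(X)$, and take $f_n$ and $G$ as in \eqref{eq:def}. Since $|f_n'|\le\operatorname{lip}_a(f_n)$ a.e., a subsequence of $(f_n')$ converges weakly to some $w\in L^p$: for $p>1$ because it is bounded, for $p=1$ because it is also uniformly integrable (Dunford--Pettis). Then $w$ is the distributional derivative of $f$, so $f(t)=c+\int_0^tw$. Conversely, let $f$ be of this form with $w\in L^p$, choose continuous $w_n\to w$ in $L^p$, and put $g_n(t):=c+\int_0^tw_n$. Then $g_n\to f$ uniformly and $\operatorname{lip}_a(g_n)=|w_n|\to|w|$, so $|Df|\le|w|$. Applied to $f-g_n$, this gives $|D(f-g_n)|\le|w-w_n|\to0$ in $L^p$. Strong density holds.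
\end{example}

The last step used the linear object $w$, which lets one pass from ``$g_n'$ is close to $f'$'' to ``$(f-g_n)'$ is small''. In general, fact (i) compares only the sizes $|Df_n|$ and $|Df|$: it gives $\|f_n\|_{W^{1,p}}\to\|f\|_{W^{1,p}}$ and says nothing about $|D(f-f_n)|$. This gap cannot be closed, for any $p$.

\begin{theorem}\label{thm:A}
There are a compact metric space $(X,d)$, a Borel probability measure $\mathfrak m$ on $X$ and a function $f\in C(X)$ such that for every $p\in[1,\infty)$ we have $f\in W^{1,p}(X)$, $|Df|=1$ $\mathfrak m$-a.e., and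
\[
\big\||D(f-g)|\big\|_{L^p(\mathfrak m)}\ge1\qquad\text{for every Lipschitz }g\colon X\to\mathbb R .
\]
Hence $\operatorname{LIP}_{bs}(X)$ is not strongly dense in $W^{1,p}(X)$.
\end{theorem}

The failure persists on a geodesic space with a fully supported measure, and it is large. Recall that $(X,d)$ is \emph{geodesic} if any $x,y\in X$ are joined by a curve $\gamma\colon[0,1]\to X$ with $d(\gamma(s),\gamma(t))=|s-t|\,d(x,y)$, and that $c_0\subseteq\ell^\infty$ is the closed subspace of sequences tending to $0$.

\begin{theorem}\label{thm:B}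
Let $X=\prod_{i\ge1}\mathbb R/2^{-i}\mathbb Z$ be the infinite torus with the distance $d=\sum_i d_i$, where $d_i$ is the arclength distance on the $i$-th circle. Then $(X,d)$ is compact and geodesic. There are a Borel probability measure $\mathfrak m$ with full support, having a bounded and a.e.\ positive density with respect to the Haar measure, and a linear map $\theta\mapsto f_\theta$ from $\ell^\infty$ to $C(X)$, such that for every $p\in[1,\infty)$ and $\theta\in\ell^\infty$ we have $f_\theta\in W^{1,p}(X)$ and
\[
\inf_{g\in\operatorname{LIP}(X)}\|f_\theta-g\|_{W^{1,p}(X)}=\inf_{g\in\operatorname{LIP}(X)}\big\||D(f_\theta-g)|\big\|_{L^p(\mathfrak m)}=\limsup_{i\to\infty}|\theta_i| .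
\]
Consequently $\theta\mapsto[f_\theta]$ induces a linear isometric embedding of $\ell^\infty/c_0$ into $W^{1,p}(X)/H_p(X)$, and this quotient is infinite-dimensional and nonseparable.
\end{theorem}

Taking $\theta=(1,1,\dots)$ gives a function at distance exactly $1$ from $H_p(X)$. In both theorems, density also fails for \emph{locally} Lipschitz functions, because on a compact space such a function $g$ is Lipschitz: cover $X$ by finitely many open balls on which $g$ is Lipschitz, take a Lebesgue number $\lambda$ of the cover, and use $|g(y)-g(z)|\le 2\lambda^{-1}\sup|g|\,d(y,z)$ when $d(y,z)\ge\lambda$.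

Section~\ref{sec:reflexive} gives a criterion for membership in $H_p(X)$, which tells us where to look for a counterexample. Section~\ref{sec:slit} shows the mechanism on one slit circle. Section~\ref{sec:products} proves an upper and a lower bound on infinite products, from which Theorems~\ref{thm:A} and~\ref{thm:B} follow in Sections~\ref{sec:A} and~\ref{sec:B}. Fact (i) is used only in Section~\ref{sec:reflexive}, and fact (ii) is not used.

\section{Weak compactness and reflexivity}\label{sec:reflexive}

What density in energy lacks is weak compactness in $W^{1,p}(X)$ itself. We recall three facts about a Banach space $E$. By the Eberlein--\v{S}mulian theorem, every sequence in a relatively weakly compact subset of $E$ has a weakly convergent subsequence. By Mazur's lemma, if $e_n\rightharpoonup e$ weakly, then some sequence of convex combinations of the $e_n$ converges to $e$ in norm. If $E$ is reflexive, then bounded sets are relatively weakly compact.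

\begin{proposition}\label{prop:C}
Let $(X,d,\mathfrak m)$ be any metric measure space and $p\in[1,\infty)$. A function $f\in W^{1,p}(X)$ lies in $H_p(X)$ if and only if some sequence $(f_n)\subseteq\operatorname{LIP}_{bs}(X)$ converges to $f$ in $L^p(\mathfrak m)$ and forms a relatively weakly compact subset of $W^{1,p}(X)$. In particular, $H_p(X)=W^{1,p}(X)$ whenever $W^{1,p}(X)$ is reflexive.
\end{proposition}

\begin{proof}
If $f\in H_p(X)$, take $f_n\in\operatorname{LIP}_{bs}(X)$ with $f_n\to f$ in norm. The set $\{f\}\cup\{f_n:n\ge1\}$ is norm compact, hence weakly compact.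

Conversely, let $(f_n)$ be as in the statement. A subsequence converges weakly in $W^{1,p}(X)$ to some $\tilde f$. The inclusion $W^{1,p}(X)\to L^p(\mathfrak m)$ is linear and continuous, so the subsequence converges to $\tilde f$ weakly in $L^p(\mathfrak m)$; it also converges to $f$ strongly, so $\tilde f=f$. By Mazur's lemma, convex combinations of the $f_n$ converge to $f$ in norm, and they belong to $\operatorname{LIP}_{bs}(X)$.

If $W^{1,p}(X)$ is reflexive, the sequence given by fact (i) is bounded in $W^{1,p}(X)$, hence relatively weakly compact.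
\end{proof}

\begin{corollary}\label{cor:nonreflexive}
The spaces $W^{1,p}(X)$ of Theorems~\ref{thm:A} and~\ref{thm:B} are not reflexive, for any $p\in[1,\infty)$.
\end{corollary}

So a counterexample needs a nonreflexive Sobolev space even for $p=2$. The model to imitate is $\ell^\infty$: the truncations $(1,\dots,1,0,0,\dots)$ converge coordinatewise to $(1,1,\dots)$ and have the same norm, yet every element of $c_0$ is at distance at least $1$ from $(1,1,\dots)$. We shall build a space in which the coordinates of this model are partial derivatives, $|Df|$ dominates each of them, and Lipschitz functions behave like $c_0$.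

\section{A slit circle}\label{sec:slit}

For $i\ge1$ fix, once and for all,
\[
a_i:=2^{-i},\qquad \delta_i:=4^{-i},\qquad \ell_i:=a_i-\delta_i ,
\]
so that $\ell_i\ge a_i/2\ge\delta_i$ and $\ell_i/\delta_i=2^i-1$. Let $S_i:=\mathbb R/a_i\mathbb Z$ be the circle of length $a_i$, identified with $[0,a_i)$, with the arclength distance
\[
d_i(s,t):=\min\{|s-t|,\ a_i-|s-t|\}.
\]
We call $[0,\ell_i]\subseteq S_i$ the \emph{arc} and $(\ell_i,a_i)$ the \emph{gap}. The \emph{slit circle} is the arc with the distance $d_i$. It looks like an interval at scales below $\delta_i$, but its endpoints are close.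

\begin{lemma}\label{lem:slit}
For $s,t\in[0,\ell_i]$,
\begin{equation}\label{eq:slit}
d_i(0,\ell_i)=\delta_i,\qquad d_i(s,t)<\delta_i\ \Longrightarrow\ d_i(s,t)=|s-t|,\qquad d_i(s,t)\le|s-t|\le\frac{\ell_i}{\delta_i}\,d_i(s,t).
\end{equation}
The coordinate $v_i(t):=t$ on the slit circle has Lipschitz constant $\ell_i/\delta_i$, and $\operatorname{lip}_a(v_i)=1$ everywhere.
\end{lemma}

\begin{proof}
We have $d_i(0,\ell_i)=\min\{\ell_i,\delta_i\}=\delta_i$. On the arc $a_i-|s-t|\ge a_i-\ell_i=\delta_i$, so a value of $d_i$ below $\delta_i$ must be $|s-t|$. The last inequality follows from this and $\ell_i\ge\delta_i$ when $d_i(s,t)<\delta_i$, and from $|s-t|\le\ell_i$ otherwise; it is an equality at the endpoints. If $r\le\delta_i/2$, two points of a ball of radius $r$ are at distance less than $\delta_i$, so $v_i$ is an isometry on that ball and $\operatorname{lip}_a(v_i)=1$.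
\end{proof}

Give the slit circle the probability measure $\nu_i=\ell_i^{-1}\mathcal L^1$, with $\mathcal L^1$ the Lebesgue measure, and let $g$ be $L$-Lipschitz for $d_i$. The mean of $g'$ is small because the endpoints are close:
\[
\Big|\int g'\,d\nu_i\Big|=\frac{|g(\ell_i)-g(0)|}{\ell_i}\le L\,\frac{\delta_i}{\ell_i}.
\]
The mean of $v_i'$ is $1$. Therefore
\begin{equation}\label{eq:toy}
\int\operatorname{lip}_a(v_i-g)\,d\nu_i\ \ge\ \int|1-g'|\,d\nu_i\ \ge\ 1-L\,\frac{\delta_i}{\ell_i}.
\end{equation}
So $v_i$ has energy $1$, but making the left side of \eqref{eq:toy} at most $\frac12$ requires $L\ge\ell_i/(2\delta_i)$. One slit circle is no counterexample, since $v_i$ is Lipschitz. To defeat every $L$ at once we must place all the slit circles, with $\delta_i/\ell_i\to0$, in one space. Two requirements decide how.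

First, each inequality \eqref{eq:toy} must see the whole mass. If the arcs were disjoint pieces of a finite measure space, the $i$-th inequality would be multiplied by the mass of the $i$-th piece, which tends to $0$. In a product of probability spaces nothing is lost.

Second, we need one function of finite energy whose derivative is $1$ in every direction. The candidate is $x_1+x_2+\cdots$. On two factors with the distance $d_1+d_2$, nearby points satisfy
\[
|(y_1+y_2)-(z_1+z_2)|\le|y_1-z_1|+|y_2-z_2|=d_1(y_1,z_1)+d_2(y_2,z_2),
\]
so adding a second coordinate does not raise $\operatorname{lip}_a$ above $1$. With the distance $(\sum_i d_i^2)^{1/2}$, moving $n$ coordinates by the same small amount shows that $\operatorname{lip}_a(x_1+\dots+x_n)\ge\sqrt n$, which diverges. This is why we use the $\ell^1$-product.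

\section{Two bounds on $\ell^1$-products}\label{sec:products}

Both theorems use the following setting. For each $i$ let $Y_i$ be either the arc $[0,\ell_i]$ or the circle $S_i$, with the distance $d_i$, and let $\nu_i$ be a Borel probability measure on $Y_i$ that equals $c_i\mathcal L^1$ on $(0,\ell_i)$ for a constant $c_i>0$. Put
\[
X:=\prod_{i\ge1}Y_i,\qquad d(x,y):=\sum_{i\ge1}d_i(x_i,y_i),\qquad \mathfrak m:=\bigotimes_{i\ge1}\nu_i .
\]
Each $Y_i$ is compact and has no isolated points. Since $d_i\le a_i$,
\[
d_j(x_j,y_j)\le d(x,y)\le\sum_{i\le n}d_i(x_i,y_i)+2^{-n}\qquad\text{for all }j,n,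
\]
so $d$ is a finite distance that induces the product topology. By Tychonoff's theorem $X$ is compact, hence complete and separable. It has no isolated points, as one sees by moving $x_1$. The topology has a countable base of open cylinders, so the Borel and the product $\sigma$-algebras coincide, and $\mathfrak m$ is a Borel probability measure. Thus $(X,d,\mathfrak m)$ is a metric measure space with $\operatorname{LIP}_{bs}(X)=\operatorname{LIP}(X)$.

\subsection*{The upper bound}
For functions of separated variables, the $\ell^1$-sum of distances turns into a maximum of slopes.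

\begin{lemma}\label{lem:max}
Let $I$ be a finite nonempty set of indices, let $\phi_i\colon Y_i\to\mathbb R$ be Lipschitz for $i\in I$, and let $F(x):=\sum_{i\in I}\phi_i(x_i)$. Then $F$ is Lipschitz and
\[
\operatorname{lip}_a(F)(x)=\max_{i\in I}\operatorname{lip}_a(\phi_i)(x_i)\qquad\text{for every }x\in X .
\]
\end{lemma}

\begin{proof}
Fix $x\in X$ and $r>0$, and let $L_i:=\operatorname{Lip}(\phi_i;B_r(x_i))$. If $y,z\in B_r(x)$, then $y_i,z_i\in B_r(x_i)$ for all $i$, so
\[
|F(y)-F(z)|\le\sum_{i\in I}L_i\,d_i(y_i,z_i)\le\Big(\max_{i\in I}L_i\Big)\,d(y,z).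
\]
Conversely, fix $i\in I$ and $s,t\in B_r(x_i)$, and let $y,z$ be obtained from $x$ by replacing $x_i$ with $s,t$. Then $y,z\in B_r(x)$, $d(y,z)=d_i(s,t)$ and $F(y)-F(z)=\phi_i(s)-\phi_i(t)$. Hence $\operatorname{Lip}(F;B_r(x))=\max_{i\in I}L_i$. A large $r$ shows that $F$ is Lipschitz, and $r\searrow0$ gives the formula.
\end{proof}

\subsection*{The lower bound}
We need the analogue of \eqref{eq:toy} on $X$, with $|Dh|$ in place of $\operatorname{lip}_a(h)$. Fix $i$, write $x=(x_i,x')$ with $x'\in X^{(i)}:=\prod_{j\ne i}Y_j$, and let $\mathfrak m^{(i)}:=\bigotimes_{j\ne i}\nu_j$, so that $\mathfrak m=\nu_i\otimes\mathfrak m^{(i)}$. For $h\in C(X)$ define the \emph{mean increment along the $i$-th arc},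
\[
T_i(h):=c_i\int_{X^{(i)}}\big(h(\ell_i,x')-h(0,x')\big)\,d\mathfrak m^{(i)}(x').
\]
It is linear in $h$ and plays the role of $\int g'\,d\nu_i$ in Section~\ref{sec:slit}. Going from $0$ to $\ell_i$ across the gap, we get $d((\ell_i,x'),(0,x'))=\delta_i$ and so
\begin{equation}\label{eq:TLip}
|T_i(g)|\le c_i\delta_i L\qquad\text{for every $L$-Lipschitz }g .
\end{equation}
Going along the arc, we expect $|T_i(h)|\le\int|Dh|\,d\mathfrak m$. The difficulty is that $|Dh|$ is accessible only through weak $L^p$ limits, while $T_i$ evaluates $h$ on the slices $\{x_i=0\}$ and $\{x_i=\ell_i\}$, about which such limits say nothing. We therefore replace the slices by thin slabs, pass to the weak limit, and then use the continuity of $h$ to shrink the slabs.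

\begin{lemma}\label{lem:increment}
Let $p\in[1,\infty)$ and $h\in C(X)\cap W^{1,p}(X)$. Then $|T_i(h)|\le\int|Dh|\,d\mathfrak m$ for every $i$.
\end{lemma}

\begin{proof}
For $0<\sigma<\ell_i/2$ let $\psi_\sigma:=\sigma^{-1}\big(\mathbf 1_{(\ell_i-\sigma,\ell_i)}-\mathbf 1_{(0,\sigma)}\big)$ on $Y_i$. As $\nu_i=c_i\mathcal L^1$ on $(0,\ell_i)$, Fubini's theorem gives, for $k\in C(X)$,
\begin{equation}\label{eq:slab}
\int k(x)\,\psi_\sigma(x_i)\,d\mathfrak m(x)=c_i\int_{X^{(i)}}\frac1\sigma\int_0^\sigma\big(k(\ell_i-s,x')-k(s,x')\big)\,ds\,d\mathfrak m^{(i)}(x').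
\end{equation}

\emph{Lipschitz functions.} Let $k$ be Lipschitz on $X$, fix $x'$, and let $\kappa(t):=k(t,x')$ for $t\in[0,\ell_i]$. Since $d_i(s,t)\le|s-t|$, the function $\kappa$ is Lipschitz for the usual distance, so it is differentiable a.e.\ and is the integral of its derivative. Let $t\in(0,\ell_i)$ be a point of differentiability and $r>0$. For $|\tau|$ small, $(t+\tau,x')$ lies in $B_r((t,x'))$, so $|\kappa(t+\tau)-\kappa(t)|\le\operatorname{Lip}(k;B_r((t,x')))\,|\tau|$. Letting $\tau\to0$ and then $r\to0$ gives $|\kappa'(t)|\le\operatorname{lip}_a(k)(t,x')$. Hence, for $s\in(0,\sigma)$,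
\[
|k(\ell_i-s,x')-k(s,x')|\le\int_0^{\ell_i}\operatorname{lip}_a(k)(t,x')\,dt .
\]
Inserting this in \eqref{eq:slab} and applying Tonelli's theorem to the Borel function $\operatorname{lip}_a(k)$, we obtain
\begin{equation}\label{eq:slabLip}
\Big|\int k\,\psi_\sigma(x_i)\,d\mathfrak m\Big|\le c_i\int_{X^{(i)}}\int_0^{\ell_i}\operatorname{lip}_a(k)(t,x')\,dt\,d\mathfrak m^{(i)}(x')\le\int\operatorname{lip}_a(k)\,d\mathfrak m .
\end{equation}

\emph{Weak limit.} Take Lipschitz $h_n\rightharpoonup h$ with $\operatorname{lip}_a(h_n)\rightharpoonup|Dh|$ weakly in $L^p(\mathfrak m)$. The functions $\psi_\sigma(x_i)$ and $1$ are bounded and $\mathfrak m$ is finite, so both lie in the dual space $L^{p'}(\mathfrak m)$, where $1/p+1/p'=1$. Applying \eqref{eq:slabLip} to $h_n$ and letting $n\to\infty$ gives $|\int h\,\psi_\sigma(x_i)\,d\mathfrak m|\le\int|Dh|\,d\mathfrak m$.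

\emph{Shrinking the slabs.} The function $h$ is uniformly continuous on the compact space $X$; let $\omega$ be its modulus of continuity. For $s\in(0,\sigma)$ the points $(s,x')$ and $(\ell_i-s,x')$ are within $\sigma$ of $(0,x')$ and $(\ell_i,x')$. By \eqref{eq:slab} with $k=h$, the integral $\int h\,\psi_\sigma(x_i)\,d\mathfrak m$ differs from $T_i(h)$ by at most $2c_i\,\omega(\sigma)$, which tends to $0$ with $\sigma$.
\end{proof}

The two ways of estimating $T_i$ combine into a lower bound for the distance to the Lipschitz functions.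

\begin{proposition}\label{prop:lower}
Assume that $c_i\delta_i\to0$. Let $p\in[1,\infty)$, $h\in C(X)\cap W^{1,p}(X)$ and $g\in\operatorname{LIP}(X)$. Then
\[
\big\||D(h-g)|\big\|_{L^p(\mathfrak m)}\ge\limsup_{i\to\infty}|T_i(h)| .
\]
\end{proposition}

\begin{proof}
Let $g$ be $L$-Lipschitz. The function $h-g$ is continuous and Sobolev. By \eqref{eq:TLip}, Lemma~\ref{lem:increment} and H\"older's inequality on the probability space $(X,\mathfrak m)$,
\[
|T_i(h)|-c_i\delta_iL\le|T_i(h-g)|\le\big\||D(h-g)|\big\|_{L^1(\mathfrak m)}\le\big\||D(h-g)|\big\|_{L^p(\mathfrak m)} .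
\]
Let $i\to\infty$ with $g$, hence $L$, fixed.
\end{proof}

\section{The product of slit circles}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
In the setting of Section~\ref{sec:products} take $Y_i=[0,\ell_i]$ and $\nu_i=\ell_i^{-1}\mathcal L^1$ for all $i$. Then $c_i=1/\ell_i$ and $c_i\delta_i=1/(2^i-1)\to0$. Put
\[
f(x):=\sum_{i\ge1}x_i,\qquad f_n(x):=\sum_{i\le n}x_i\quad(n\ge0),
\]
with $f_0=0$. Since $0\le x_i\le 2^{-i}$, the continuous functions $f_n$ converge uniformly to $f$, and $f\in C(X)$. Neither the space nor $f$ depends on $p$.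

Fix $n\ge0$. For $N>n$, Lemmas~\ref{lem:slit} and~\ref{lem:max} show that $f_N-f_n$ is Lipschitz with $\operatorname{lip}_a(f_N-f_n)=1$ everywhere. As $N\to\infty$, $f_N-f_n\to f-f_n$ uniformly, hence in $L^p(\mathfrak m)$. So \eqref{eq:def} holds with $G=1$, and
\begin{equation}\label{eq:tailA}
f-f_n\in W^{1,p}(X),\qquad |D(f-f_n)|\le1\quad\mathfrak m\text{-a.e.}
\end{equation}
The case $n=0$ says that $f\in W^{1,p}(X)$ and $|Df|\le1$.

Next, $f(\ell_i,x')-f(0,x')=\ell_i$, so $T_i(f)=1$ for all $i$. Proposition~\ref{prop:lower} gives $\||D(f-g)|\|_{L^p(\mathfrak m)}\ge1$ for every Lipschitz $g$, and therefore $\|f-g\|_{W^{1,p}(X)}\ge1$. For $g=0$ we get $\int|Df|^p\,d\mathfrak m\ge1$, which together with $|Df|\le1$ forces $|Df|=1$ a.e.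
\end{proof}

\begin{remark}\label{rem:consistent}
There is no conflict with facts (i) and (ii). The function $f$ is itself continuous. The partial sums approximate it in energy: for $n\ge1$, Lemma~\ref{lem:increment} gives $1=T_1(f_n)\le\int|Df_n|\,d\mathfrak m$, and $|Df_n|\le\operatorname{lip}_a(f_n)=1$, so $|Df_n|=\operatorname{lip}_a(f_n)=|Df|=1$ a.e. Yet $|D(f-f_n)|=1$ a.e.\ for all $n$, by \eqref{eq:tailA} and the theorem with $g=f_n$. The $f_n$ behave exactly as the truncations of $(1,1,\dots)$ in $\ell^\infty$.
\end{remark}

\begin{remark}\label{rem:parameters}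
Each property of the parameters has one role. Summability of $(a_i)$ makes $X$ compact and $f$ a uniform limit. Positivity of $\delta_i$ makes each $f_n$ Lipschitz. The condition $\delta_i/\ell_i\to0$ is the hypothesis of Proposition~\ref{prop:lower}; if instead $\ell_i/\delta_i\le C$ for all $i$, summing the last inequality in \eqref{eq:slit} would show that $f$ is $C$-Lipschitz.
\end{remark}

\section{Filling the gaps: the infinite torus}\label{sec:B}

The space of Theorem~\ref{thm:A} is not geodesic. Indeed, let $i\ge2$ and let $x,y$ differ only in the $i$-th coordinate, with $x_i=0$ and $y_i=\ell_i$. A midpoint $z$ would have $d_i(z_i,0)\le\delta_i/2$ and $d_i(z_i,\ell_i)\le\delta_i/2$, whence $\ell_i\le\delta_i$ by \eqref{eq:slit}, which is false. One may suspect that this defect causes the failure of density. To see that it does not, we put the gaps back.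

The coordinate $v_i$ must then be closed up across the gap. Let
\[
u_i(t):=t\quad\text{on }[0,\ell_i],\qquad u_i(t):=\frac{\ell_i}{\delta_i}\,(a_i-t)\quad\text{on }[\ell_i,a_i].
\]
The two formulas agree at $\ell_i$, and $u_i(a_i)=0=u_i(0)$. So $u_i$ is a Lipschitz function on $S_i$ with $0\le u_i\le\ell_i$, slope $1$ on the arc and slope $-(2^i-1)$ on the gap. The steep descent costs energy, and the cost depends on the mass of the gap. Let $\mu_i:=a_i^{-1}\mathcal L^1$ be the normalized arclength measure on $S_i$; the gap has $\mu_i$-measure $\delta_i/a_i=2^{-i}$. For $\mu_i$ the gap contributes $(2^i-1)^p2^{-i}$ to $\int|u_i'|^p\,d\mu_i$, and this does not tend to $0$ even for $p=1$. Giving the gaps no mass removes the cost but destroys full support. We take the middle course and weight the $i$-th gap by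
\[
\eta_i:=2^{-i^2},
\]
which is positive and makes $\sum_i2^{ip}\eta_i$ finite for every $p$ at once.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{The space.} Take $Y_i=S_i$ for all $i$ in Section~\ref{sec:products}; then $X$ is compact. Given $x,y\in X$, choose on each circle a curve $\gamma_i\colon[0,1]\to S_i$ from $x_i$ to $y_i$ with $d_i(\gamma_i(s),\gamma_i(t))=|s-t|\,d_i(x_i,y_i)$. Summing over $i$ shows that $\gamma=(\gamma_i)_i$ satisfies $d(\gamma(s),\gamma(t))=|s-t|\,d(x,y)$. So $X$ is geodesic.

\emph{The measure.} Let $\rho_i:=1$ on $[0,\ell_i]$ and $\rho_i:=\eta_i$ on the gap, and let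
\[
\beta_i:=\int\rho_i\,d\mu_i=1-2^{-i}+\eta_i2^{-i}\in\big[\tfrac12,1\big],\qquad \nu_i:=\beta_i^{-1}\rho_i\,\mu_i,\qquad \mathfrak m:=\bigotimes_i\nu_i .
\]
On $(0,\ell_i)$ we have $\nu_i=c_i\mathcal L^1$ with $c_i=(a_i\beta_i)^{-1}$, so we are in the setting of Section~\ref{sec:products}, and $c_i\delta_i=2^{-i}/\beta_i\le2^{1-i}\to0$. Let $\Gamma_i:=\{x\in X:x_i\in(\ell_i,a_i)\}$. Since $2^{-i}\le\frac12\le\beta_i$,
\begin{equation}\label{eq:gapmass}
\mathfrak m(\Gamma_i)=\frac{\eta_i2^{-i}}{\beta_i}\le\eta_i,\qquad c_i\ell_i=\nu_i([0,\ell_i])=1-\mathfrak m(\Gamma_i)\longrightarrow1 .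
\end{equation}

We compare $\mathfrak m$ with the Haar probability measure $\mu=\bigotimes_i\mu_i$. Let $\rho(x):=\prod_i\rho_i(x_i)\in[0,1]$, the decreasing limit of the partial products, and $\beta:=\prod_i\beta_i$, which is positive because $\beta_i>0$ and $\sum_i(1-\beta_i)\le\sum_i2^{-i}<\infty$. For a cylinder $E=E_1\times\dots\times E_n\times\prod_{i>n}S_i$ with Borel $E_i$, dominated convergence and Fubini's theorem give
\[
\int_E\rho\,d\mu=\lim_{N\to\infty}\ \prod_{i\le n}\int_{E_i}\rho_i\,d\mu_i\cdot\prod_{n<i\le N}\beta_i=\beta\prod_{i\le n}\nu_i(E_i)=\beta\,\mathfrak m(E).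
\]
Cylinders include $X$, are closed under intersection and generate the Borel $\sigma$-algebra, so $\mathfrak m=\beta^{-1}\rho\,\mu$. The density is bounded by $\beta^{-1}$. Since $\sum_i\mu(\Gamma_i)=\sum_i2^{-i}<\infty$, the Borel--Cantelli lemma shows that $\mu$-a.e.\ $x$ lies in finitely many $\Gamma_i$; for such $x$ all but finitely many factors of $\rho(x)$ equal $1$, so $\rho(x)>0$. A nonempty open set contains an open cylinder, which has positive $\mu$-measure and hence positive $\mathfrak m$-measure. So $\mathfrak m$ has full support.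

\emph{The functions.} For $\theta\in\ell^\infty$ and $n\ge0$ put
\[
f_\theta(x):=\sum_{i\ge1}\theta_iu_i(x_i),\qquad f_{\theta,n}(x):=\sum_{i\le n}\theta_iu_i(x_i),
\]
with $f_{\theta,0}=0$. Each $f_{\theta,n}$ is Lipschitz by Lemma~\ref{lem:max}. As $|\theta_iu_i|\le2^{-i}\|\theta\|_\infty$, we have $f_{\theta,n}\to f_\theta$ uniformly; so $f_\theta\in C(X)$, and $\theta\mapsto f_\theta$ is linear.

\emph{Upper bound.} If $t\in S_i\setminus\{0,\ell_i\}$, then near $t$ the function $u_i$ is affine and $d_i$ is the usual distance, so $\operatorname{lip}_a(\theta_iu_i)(t)=|\theta_iu_i'(t)|$. The measures $\nu_i$ have no atoms, so $\mathfrak m$-a.e.\ $x$ has $x_i\notin\{0,\ell_i\}$ for all $i$. For such $x$ and $N>n\ge0$, Lemma~\ref{lem:max} gives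
\[
\operatorname{lip}_a(f_{\theta,N}-f_{\theta,n})(x)=\max_{n<i\le N}|\theta_iu_i'(x_i)|\ \nearrow\ G_n(x):=\sup_{i>n}|\theta_iu_i'(x_i)|\qquad(N\to\infty).
\]
Here $|u_i'(x_i)|=1$ off $\Gamma_i$ and $|u_i'(x_i)|\le2^i$ on $\Gamma_i$, so $\sup_{i>n}|u_i'(x_i)|^p\le1+\sum_{i>n}2^{ip}\mathbf 1_{\Gamma_i}(x)$. By \eqref{eq:gapmass},
\begin{equation}\label{eq:Gn}
\int G_n^p\,d\mathfrak m\le\sup_{i>n}|\theta_i|^p\,\Big(1+\sum_{i>n}2^{ip-i^2}\Big)<\infty .
\end{equation}
By dominated convergence $\operatorname{lip}_a(f_{\theta,N}-f_{\theta,n})\to G_n$ in $L^p(\mathfrak m)$ as $N\to\infty$, while $f_{\theta,N}-f_{\theta,n}\to f_\theta-f_{\theta,n}$ uniformly. By \eqref{eq:def}, $f_\theta-f_{\theta,n}\in W^{1,p}(X)$ and $|D(f_\theta-f_{\theta,n})|\le G_n$. The case $n=0$ gives $f_\theta\in W^{1,p}(X)$. As $n\to\infty$, the tail of the convergent series in \eqref{eq:Gn} tends to $0$, and so does $\|f_\theta-f_{\theta,n}\|_{L^p(\mathfrak m)}$. Therefore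
\begin{equation}\label{eq:upperB}
\inf_{g\in\operatorname{LIP}(X)}\|f_\theta-g\|_{W^{1,p}(X)}\le\limsup_{n\to\infty}\|f_\theta-f_{\theta,n}\|_{W^{1,p}(X)}\le\lim_{n\to\infty}\sup_{i>n}|\theta_i|=\limsup_{i\to\infty}|\theta_i| .
\end{equation}

\emph{Lower bound.} We have $f_\theta(\ell_i,x')-f_\theta(0,x')=\theta_i\ell_i$, so $T_i(f_\theta)=c_i\ell_i\theta_i$. By \eqref{eq:gapmass}, $\limsup_i|T_i(f_\theta)|=\limsup_i|\theta_i|$. Proposition~\ref{prop:lower} gives, for every Lipschitz $g$,
\[
\limsup_{i\to\infty}|\theta_i|\le\big\||D(f_\theta-g)|\big\|_{L^p(\mathfrak m)}\le\|f_\theta-g\|_{W^{1,p}(X)} .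
\]
Taking the infimum over $g$ and using \eqref{eq:upperB} proves both equalities.

\emph{The quotient.} The norm of a class in a quotient by a closed subspace is the distance to that subspace. Since $\operatorname{LIP}(X)$ is dense in $H_p(X)$, we get $\|[f_\theta]\|=\limsup_i|\theta_i|$ in $W^{1,p}(X)/H_p(X)$. The norm of $[\theta]$ in $\ell^\infty/c_0$ is the same number: subtracting the $n$-th truncation of $\theta$ leaves norm $\sup_{i>n}|\theta_i|$, and $\|\theta-\xi\|_\infty\ge\limsup_i|\theta_i-\xi_i|=\limsup_i|\theta_i|$ for $\xi\in c_0$. So the linear map $\theta\mapsto[f_\theta]$ has kernel $c_0$ and induces an isometric embedding of $\ell^\infty/c_0$. Finally, enumerate the rationals as $(q_i)$, and for $t\in\mathbb R$ let $\theta^t_i:=1$ if $q_i<t$ and $\theta^t_i:=0$ otherwise. For $s\ne t$, infinitely many $q_i$ lie between $s$ and $t$, so $\|[\theta^s]-[\theta^t]\|=1$. The quotient $W^{1,p}(X)/H_p(X)$ thus contains uncountably many points at mutual distance $1$; it is nonseparable, and hence infinite-dimensional.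
\end{proof}

\begin{remark}\label{rem:density}
The density of $\mathfrak m$ is positive a.e.\ but not bounded away from $0$: it is at most $\eta_i/\beta$ on $\Gamma_i$, and $\mu(\Gamma_i)>0$. The smallness of the weights $\eta_i$ enters the proof only through \eqref{eq:gapmass} and \eqref{eq:Gn}, and their positivity only through $\rho>0$ and the full support of $\mathfrak m$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AILP}
L.~Ambrosio, T.~Ikonen, D.~Lu\v{c}i\'c, E.~Pasqualetto,
\emph{Metric Sobolev spaces II: dual energies and divergence measures},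
arXiv:2510.12424 (2025).

\end{thebibliography}
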